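\title{Simple solutions of the Yang--Baxter equation of cardinality $m^2n$}

\begin{abstract}
For all integers $m>1$ and $n\ge 1$ we give an explicit simple involutive non-degenerate set-theoretic solution of the Yang--Baxter equation on the set $\mathbb Z/m\times\mathbb Z/m\times\mathbb Z/n$. This answers a question of Ced\'o and Okni\'nski. Combined with their theorem on indecomposable solutions of square-free cardinality, it shows that an integer $N>1$ is the cardinality of a simple solution if and only if $N$ is prime or divisible by the square of a prime.
\end{abstract}

\section{The question and the results}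

Let $X$ be a non-empty set and let $r\colon X\times X\to X\times X$ be a map, written $r(x,y)=(\sigma_x(y),\gamma_y(x))$. Put $r_{12}=r\times\mathrm{id}_X$ and $r_{23}=\mathrm{id}_X\times r$. Throughout, $(X,r)$ is called a \emph{solution} (of the Yang--Baxter equation) if
\begin{itemize}
\item $r^2=\mathrm{id}$ (\emph{involutive});
\item all maps $\sigma_x$ and $\gamma_y$ are bijections of $X$ (\emph{non-degenerate});
\item $r_{12}r_{23}r_{12}=r_{23}r_{12}r_{23}$ on $X^3$.
\end{itemize}
The flip $r(x,y)=(y,x)$ is a solution. In general, $r_{12}$ and $r_{23}$ are involutions satisfying the braid relation, so they define an action of the symmetric group $S_3$ on $X^3$; a solution is a flip in which each of the two points may move the other as they pass.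

Let $(Y,s)$ be a second solution, $s(t,u)=(\sigma'_t(u),\gamma'_u(t))$. A \emph{homomorphism} $f\colon(X,r)\to(Y,s)$ is a map with $f(\sigma_x(y))=\sigma'_{f(x)}(f(y))$ and $f(\gamma_y(x))=\gamma'_{f(y)}(f(x))$ for all $x,y\in X$; an \emph{epimorphism} is a surjective homomorphism. A solution $(X,r)$ is \emph{simple} if $|X|>1$ and every epimorphism $(X,r)\to(Y,s)$ is an isomorphism or has $|Y|=1$. Every finite solution with more than one point maps onto a simple one: take an epimorphic image of least cardinality greater than $1$. So one wants to know the finite simple solutions, and first of all their cardinalities.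

Primes occur for an easy reason (Example~\ref{ex:cyclic}), and composite square-free numbers do not occur \cite{CO23}. For the remaining numbers, Ced\'o and Okni\'nski proved that there is a simple solution of cardinality $p^2n$ whenever $n>1$ and $p$ is a prime dividing $q-1$ for every prime divisor $q$ of $n$. This covers $12=2^2\cdot3$, but it does not apply to $8=2^2\cdot 2$ or $18=3^2\cdot2$. The problem posed in \cite{CO24} is the following.

\begin{quote}
\emph{Does there exist, for all integers $m,n>1$, a simple solution of cardinality $m^2n$?}
\end{quote}

The numbers $m^2n$ with $m,n>1$ are exactly the integers that are neither square-free nor the square of a prime. The question is therefore whether a repeated prime factor is enough, or whether some arithmetic relation between the prime factors, such as $p\mid q-1$, is forced. A repeated factor is enough, and a single formula covers all cases, including $n=1$. For a statement $P$, let $[P]$ be $1$ if $P$ holds and $0$ otherwise, read in $\mathbb Z/m$ or $\mathbb Z/n$ as the context requires.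

\begin{theorem}\label{thm:main}
Let $m>1$ and $n\ge1$ be integers and let $X=\mathbb Z/m\times\mathbb Z/m\times\mathbb Z/n$. For $x=(a,z,c)$ and $y=(b,w,e)$ in $X$ put $\varepsilon=[\,b=a+z\,]$, $\eta=[\,b=a+z\,][\,e=c+1\,]$ and
\[
r(x,y)=\bigl((b-z,\ w-\eta,\ e-\varepsilon),\ (a+w-\eta,\ z+\eta,\ c+\varepsilon)\bigr).
\]
Then $(X,r)$ is a simple solution. In particular, for all integers $m,n>1$ there is a simple solution of cardinality $m^2n$.
\end{theorem}

\begin{theorem}\label{thm:card}
Let $N>1$ be an integer. There is a simple solution of cardinality $N$ if and only if $N$ is prime or $N$ is divisible by the square of a prime.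
\end{theorem}

The proof of Theorem~\ref{thm:main} is self-contained. The ``only if'' part of Theorem~\ref{thm:card} rests on a theorem from \cite{CO23}.

\section{Solutions as families of permutations}

The braid relation is an identity between triples in which both $\sigma$ and $\gamma$ appear. The following lemma, Rump's correspondence, replaces it by one identity for the permutations $L_x=\sigma_x^{-1}$.

\begin{lemma}\label{lem:rump}
\begin{enumerate}
\item[(a)] Let $(X,r)$ be a solution and $L_x=\sigma_x^{-1}$. Then $\gamma_y(x)=L_{\sigma_x(y)}(x)$ for all $x,y$, and
\begin{equation}\label{eq:cycle}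
L_{L_u(v)}L_u=L_{L_v(u)}L_v\qquad(u,v\in X).
\end{equation}
\item[(b)] Let $X$ be a non-empty set with bijections $L_x\colon X\to X$ $(x\in X)$ satisfying \eqref{eq:cycle}. Put $\sigma_x=L_x^{-1}$, $\gamma_y(x)=L_{\sigma_x(y)}(x)$ and $r(x,y)=(\sigma_x(y),\gamma_y(x))$. If all $\gamma_y$ are bijective, then $(X,r)$ is a solution.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first coordinate of $r^2(x,y)=(x,y)$ reads $\sigma_{\sigma_x(y)}(\gamma_y(x))=x$, which is the formula for $\gamma$. The first coordinates of $r_{23}r_{12}r_{23}(x,y,t)$ and $r_{12}r_{23}r_{12}(x,y,t)$ are $\sigma_x\sigma_y(t)$ and $\sigma_{\sigma_x(y)}\sigma_{\gamma_y(x)}(t)$. Take $x=u$ and $y=L_u(v)$; then $\sigma_x(y)=v$ and $\gamma_y(x)=L_v(u)$, so $\sigma_u\sigma_{L_u(v)}=\sigma_v\sigma_{L_v(u)}$. Inverting both sides gives \eqref{eq:cycle}.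

(b) The definition of $r$ says
\begin{equation}\label{eq:flip}
r(u,L_u(v))=(v,L_v(u))\qquad(u,v\in X).
\end{equation}
Thus the bijection $(u,v)\mapsto(u,L_u(v))$ of $X^2$ conjugates the flip into $r$, and $r^2=\mathrm{id}$. We look for a change of coordinates on $X^3$ that does the same for $r_{12}$ and $r_{23}$ at once. Let
\[
\Phi(u,v,w)=\bigl(u,\ L_u(v),\ L_{L_u(v)}L_u(w)\bigr).
\]
This is a bijection of $X^3$, since $u$, $v$, $w$ can be recovered in this order. By \eqref{eq:flip} and then \eqref{eq:cycle},
\[
r_{12}\Phi(u,v,w)=\bigl(v,\ L_v(u),\ L_{L_u(v)}L_u(w)\bigr)=\bigl(v,\ L_v(u),\ L_{L_v(u)}L_v(w)\bigr)=\Phi(v,u,w),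
\]
and by \eqref{eq:flip} for the pair $L_u(v),L_u(w)$,
\[
r_{23}\Phi(u,v,w)=\bigl(u,\ L_u(w),\ L_{L_u(w)}L_u(v)\bigr)=\Phi(u,w,v).
\]
So $\Phi$ conjugates the two adjacent coordinate transpositions of $X^3$ into $r_{12}$ and $r_{23}$, and these transpositions satisfy the braid relation.
\end{proof}

From now on a solution is described by its maps $L_x$. A map $f\colon X\to Y$ between solutions satisfies $f\sigma_x=\sigma'_{f(x)}f$ if and only if $fL_x=L'_{f(x)}f$. This condition alone makes $f$ a homomorphism, because
\[
f(\gamma_y(x))=fL_{\sigma_x(y)}(x)=L'_{\sigma'_{f(x)}(f(y))}(f(x))=\gamma'_{f(y)}(f(x)).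
\]
A bijective homomorphism is an isomorphism, since $fL_x=L'_{f(x)}f$ gives $f^{-1}L'_t=L_{f^{-1}(t)}f^{-1}$.

To decide simplicity we describe epimorphisms from inside $X$. An equivalence relation $\sim$ on $X$ is a \emph{congruence} if
\begin{equation}\label{eq:cong}
x\sim x',\ y\sim y'\ \Longrightarrow\ L_x(y)\sim L_{x'}(y').
\end{equation}
Equality and the relation with one class are the \emph{trivial} congruences.

\begin{lemma}\label{lem:cong}
Let $(X,r)$ be a finite solution. An equivalence relation on $X$ is a congruence if and only if it is the relation $f(x)=f(x')$ for some epimorphism $f$ defined on $(X,r)$. Hence $(X,r)$ is simple if and only if $|X|>1$ and all its congruences are trivial.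
\end{lemma}

\begin{proof}
If $f$ is a homomorphism, $f(x)=f(x')$ and $f(y)=f(y')$, then $fL_x(y)=L'_{f(x)}(f(y))=fL_{x'}(y')$. Conversely, let $\sim$ be a congruence and $\pi\colon X\to Y=X/{\sim}$ the quotient map. By \eqref{eq:cong}, the rule $L'_{\pi(x)}\pi=\pi L_x$ defines maps $L'_t\colon Y\to Y$. They are surjective because $\pi L_x$ is, hence bijective because $Y$ is finite, and composing \eqref{eq:cycle} with $\pi$ gives \eqref{eq:cycle} for the $L'_t$. Define $\sigma'$ and $\gamma'$ as in Lemma~\ref{lem:rump}(b). The computation displayed above gives $\gamma'_{\pi(y)}\pi=\pi\gamma_y$, so $\gamma'_{\pi(y)}$ is surjective, hence bijective. Thus $Y$ is a solution and $\pi$ is an epimorphism. The last claim follows, because an epimorphism is an isomorphism exactly when it is injective.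
\end{proof}

Condition \eqref{eq:cong} is the conjunction of its two special cases:
\begin{itemize}
\item[(C1)] each $L_x$ maps every class into a class (the case $x=x'$);
\item[(C2)] if $x\sim x'$, then $L_x(y)\sim L_{x'}(y)$ for all $y$ (the case $y=y'$).
\end{itemize}
Let $G$ be the group generated by the $L_x$. For finite $X$, (C1) says that $G$ permutes the classes, and (C2) says that the permutation of the classes induced by $L_x$ depends only on the class of $x$. A simple solution may therefore have $G$-invariant partitions, provided that each non-trivial one violates (C2). The construction exploits this.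

\section{Two congruences that a simple solution must avoid}

\begin{example}\label{ex:cyclic}
Let $T$ be a permutation of $X$ and put $L_x=T$ for all $x$. Both sides of \eqref{eq:cycle} equal $T^2$ and $\gamma_y=T$, so $r(x,y)=(T^{-1}(y),T(x))$ is a solution. Here (C2) holds for every partition. Let $C_N$ be the solution with $X=\mathbb Z/N$, $N>1$, and $T(y)=y+1$. \emph{It is simple if and only if $N$ is prime.} If $N$ is composite with prime divisor $p$, congruence modulo $p$ is a congruence with $p$ classes, and $1<p<N$. If $N$ is prime and $y\sim y+d$ with $d\ne0$, then applying $T$ repeatedly gives $t\sim t+d$ for all $t$; since $d$ generates $\mathbb Z/N$, there is only one class.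
\end{example}

A solution is \emph{indecomposable} if $G$ acts transitively on $X$. It is \emph{irretractable} if the maps $L_x$ are pairwise distinct. The relation $L_x=L_{x'}$ is always a congruence. Indeed (C2) holds by definition, and if $L_y=L_{y'}$, then two uses of \eqref{eq:cycle} give
\[
L_{L_x(y)}L_x=L_{L_y(x)}L_y=L_{L_{y'}(x)}L_{y'}=L_{L_x(y')}L_x,
\]
so $L_{L_x(y)}=L_{L_x(y')}$, which is (C1). The quotient of a finite solution by this congruence is its \emph{retraction} $\mathrm{Ret}(X,r)$.

\begin{proposition}\label{prop:necessary}
A finite simple solution of composite cardinality is indecomposable and irretractable.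
\end{proposition}

\begin{proof}
Let $N=|X|\ge4$. If $G$ is not transitive, then $X=U\sqcup V$ with $U$ and $V$ non-empty and $G$-invariant. Since $L_x(y)$ lies in the same part as $y$, the partition $\{U,V\}$ is a congruence, and it is non-trivial because $N>2$. So $(X,r)$ is indecomposable. If it is not irretractable, then the congruence $L_x=L_{x'}$ is not equality, so it has one class and all $L_x$ equal one permutation $T$. Then $G=\langle T\rangle$ is transitive, so $T$ is an $N$-cycle and $(X,r)\cong C_N$, which is not simple by Example~\ref{ex:cyclic}.
\end{proof}

\section{A simple solution on four points}\label{sec:four}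

We allow an invariant partition into blocks and arrange that (C2) fails for it. Give each point two coordinates: $a$ names the block that contains the point, and $z$ says how the point permutes the blocks. If the blocks are indexed by $\mathbb Z/m$ and permuted by translations, both coordinates lie in $\mathbb Z/m$; this is the source of the factor $m^2$. So try $X=\mathbb Z/m\times\mathbb Z/m$ and
\[
L_{(a,z)}(a',z')=\bigl(a'+z,\ z'+\varphi(a,a')\bigr).
\]
Identity \eqref{eq:cycle} asks that $L_{L_x(x')}L_x(x'')$ be symmetric in $x$ and $x'$. With $x=(a,z)$, $x'=(a',z')$, $x''=(a'',z'')$ this point is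
\[
\bigl(a''+z+z'+\varphi(a,a'),\ \ z''+\varphi(a,a'')+\varphi(a'+z,a''+z)\bigr),
\]
which is symmetric as soon as $\varphi$ is symmetric and $\varphi(a+t,a'+t)=\varphi(a,a')$ for all $t$. A constant $\varphi$ makes $L_{(a,z)}$ independent of $a$, which Proposition~\ref{prop:necessary} forbids. The simplest non-constant choice is $\varphi(a,a')=[a=a']$; it is the case $n=1$ of Theorem~\ref{thm:main}, and the bijectivity of the $\gamma_y$ is proved in Proposition~\ref{prop:solution}.

Take $m=2$ and write $az$ for $(a,z)$. In cycle notation,
\[
L_{00}=(00\ \,01),\qquad L_{10}=(10\ \,11),\qquad L_{01}=(00\ \,11\ \,01\ \,10),\qquad L_{11}=(00\ \,10\ \,01\ \,11).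
\]
The blocks are $F_0=\{00,01\}$ and $F_1=\{10,11\}$. Let $\sim$ be a non-trivial congruence. The $4$-cycle $L_{01}$ permutes the classes, so there are two classes of size $2$. If $00\sim u$ with $u\in F_1$, then $L_{00}$ fixes $u$, so $01=L_{00}(00)\sim u$ and the class of $u$ has three elements. Hence the classes are $F_0$ and $F_1$. But then $00\sim01$, and (C2) requires $10=L_{00}(10)\sim L_{01}(10)=00$, which is false. So the solution is simple.

Two features did the work. The map $L_{00}$ is a cycle on one block and fixes everything else, so a class that meets two blocks contains a whole block. And two points of one block with different $z$ permute the blocks differently, so a class that contains both of them leads to a class that meets two blocks.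

\section{The third coordinate}

To multiply the cardinality by $n$ we add a coordinate $c\in\mathbb Z/n$ to each block. Let $n>1$ for the moment. The results so far rule out the obvious ways of doing this. If $L_{(a,z,c)}$ does not depend on $c$, the solution is not irretractable. If the third coordinate of $y$ is never moved, the solution is decomposable. If it is always moved by $+1$, then ``equal third coordinate'' is a congruence with $n$ classes. So we move the third coordinate only inside the block of the acting point, and we let $c$ decide when the second coordinate moves. For $m>1$, $n\ge1$ and $x=(a,z,c)$ define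
\begin{equation}\label{eq:L}
L_x(a',z',c')=\bigl(a'+z,\ \ z'+[a=a'][c=c'],\ \ c'+[a=a']\bigr).
\end{equation}
Call $F_b=\{b\}\times\mathbb Z/m\times\mathbb Z/n$ the \emph{fiber} over $b\in\mathbb Z/m$. In words, $L_{(a,z,c)}$ first advances an odometer on the fiber $F_a$, whose fast wheel $c'$ turns by one and carries to the slow wheel $z'$ when it leaves position $c$; it then translates the first coordinate of every point by $z$. Each $L_x$ is a bijection: the first coordinate of the image determines $a'$, then the third determines $c'$, then the second determines $z'$. It follows that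
\begin{equation}\label{eq:fibers}
L_{(a,z,c)}(F_b)=F_{b+z}.
\end{equation}

\begin{proposition}\label{prop:solution}
The maps \eqref{eq:L} define a solution, and it is the map $r$ of Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
\emph{Identity \eqref{eq:cycle}.} Let $x=(a,z,c)$, $x'=(a',z',c')$, $x''=(a'',z'',c'')$. We apply the map indexed by the point \eqref{eq:L} to
\[
L_x(x'')=\bigl(a''+z,\ z''+[a=a''][c=c''],\ c''+[a=a'']\bigr).
\]
Since $[a'+z=a''+z]=[a'=a'']$, the coordinates of $L_{L_x(x')}L_x(x'')$ are
\begin{align*}
&\text{first:} && a''+z+z'+[a=a'][c=c'],\\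
&\text{second:} && z''+[a=a''][c=c'']+[a'=a'']\,\bigl[\,c'+[a=a']=c''+[a=a'']\,\bigr],\\
&\text{third:} && c''+[a=a'']+[a'=a''].
\end{align*}
The first and third are symmetric in $x$ and $x'$. The second is the delicate one: $L_x$ may shift $c'$ and $c''$ by different amounts, and this could change whether they agree. But the comparison counts only when $a'=a''$, and then $[a=a']=[a=a'']$, so the shifts are equal. The second coordinate is therefore
\[
z''+[a=a''][c=c'']+[a'=a''][c'=c''],
\]
which is symmetric. This proves \eqref{eq:cycle}.

\emph{The maps $\sigma_x$ and $\gamma_y$.} Let $x=(a,z,c)$, $y=(b,w,e)$, and let $\varepsilon,\eta$ be as in Theorem~\ref{thm:main}. Then $[a=b-z]=\varepsilon$ and $[a=b-z][c=e-\varepsilon]=\eta$, since both sides of the latter vanish unless $b=a+z$. Hence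
\[
L_x(b-z,\ w-\eta,\ e-\varepsilon)=(b,\ w-\eta+\eta,\ e-\varepsilon+\varepsilon)=y,
\]
so $\sigma_x(y)=(b-z,w-\eta,e-\varepsilon)$, and the same two identities give
\[
\gamma_y(x)=L_{\sigma_x(y)}(a,z,c)=(a+w-\eta,\ z+\eta,\ c+\varepsilon).
\]
This is the formula of Theorem~\ref{thm:main}.

\emph{Bijectivity of $\gamma_y$.} Fix $y$ and let $\gamma_y(x)=(a_1,z_1,c_1)$. The unknown $\eta$ cancels in the sum of the first two coordinates: $a+z=a_1+z_1-w$. So the image determines whether $b=a+z$, hence $\varepsilon$, then $c=c_1-\varepsilon$, then $\eta$, and finally $z=z_1-\eta$ and $a=a_1-w+\eta$. Thus $\gamma_y$ is injective, and bijective because $X$ is finite. Lemma~\ref{lem:rump}(b) applies.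
\end{proof}

\section{Simplicity}

The first feature of the four-point example survives: an odometer runs through all its positions.

\begin{lemma}\label{lem:odometer}
For $b\in\mathbb Z/m$, the map $\theta=L_{(b,0,0)}$ fixes every point outside $F_b$ and permutes $F_b$ in a single cycle.
\end{lemma}

\begin{proof}
By \eqref{eq:L}, $\theta(b',w,e)=(b',w,e)$ for $b'\ne b$, and $\theta(b,w,e)=(b,\,w+[e=0],\,e+1)$. Exactly one of $e,e+1,\dots,e+n-1$ is $0$ in $\mathbb Z/n$, so $\theta^n(b,w,e)=(b,w+1,e)$. The orbit of a point of $F_b$ thus contains a point with any prescribed third coordinate, and together with that point all points of $F_b$ with the same third coordinate.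
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:solution} and Lemma~\ref{lem:cong}, and since $|X|=m^2n>1$, it remains to show that a congruence $\sim$ other than equality has only one class. Two distinct equivalent points differ in some coordinate. The first coordinate is treated directly, and each later coordinate is reduced to the one before it.

\emph{Step 1: if two equivalent points differ in the first coordinate, there is only one class.} Let $y\sim y'$ with $y\in F_b$, $y'\in F_{b'}$, $b\ne b'$, and let $\theta=L_{(b,0,0)}$. By (C1) and Lemma~\ref{lem:odometer}, $\theta^k(y)\sim\theta^k(y')=y'$ for all $k\ge0$, and the points $\theta^k(y)$ fill $F_b$. So $F_b$ lies in one class. By (C1) and \eqref{eq:fibers}, $F_{b+t}=L_{(0,t,0)}(F_b)$ lies in one class for every $t$; that is, every fiber lies in one class. So far only (C1) has been used, and (C1) alone cannot exclude the partition into fibers, which is $G$-invariant. Now $(b,0,0)\sim(b,1,0)$, as both lie in $F_b$. For any $d\in\mathbb Z/m$ and $u\in F_d$, (C2) gives $L_{(b,0,0)}(u)\sim L_{(b,1,0)}(u)$, where the left side lies in $F_d$ and the right side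 in $F_{d+1}$ by \eqref{eq:fibers}. Hence $F_d$ and $F_{d+1}$ lie in the same class for every $d$, and there is only one class.

\emph{Step 2: if two equivalent points differ in the second coordinate, there is only one class.} Let $x=(a,z,c)\sim x'=(a',z',c')$ with $z\ne z'$, and let $u\in F_0$. By (C2), $L_x(u)\sim L_{x'}(u)$. These points lie in $F_z$ and $F_{z'}$, so Step 1 applies.

\emph{Step 3: the remaining case.} Let $x=(a,z,c)\sim x'=(a,z,c')$ with $c\neq c'$; this requires $n>1$. The two points translate the fibers alike, so the argument of Step 2 is not available. But the odometer of $L_x$ carries at $x$ and not at $x'$. By (C1), $L_x(x)\sim L_x(x')$, that is,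
\[
(a+z,\ z+1,\ c+1)\ \sim\ (a+z,\ z,\ c'+1).
\]
Since $m>1$, we have $z+1\ne z$, and Step 2 applies.
\end{proof}

\begin{remark}
The hypothesis $m>1$ cannot be dropped. For $m=1$, formula \eqref{eq:L} reduces to $L_c(c')=c'+1$ on $\mathbb Z/n$, which for $n>1$ is the solution $C_n$ of Example~\ref{ex:cyclic} and is simple only for prime $n$. No property of $m$ and $n$ other than $m>1$ enters the proof.
\end{remark}

\section{The cardinalities of finite simple solutions}

A finite solution $(X,r)$ is a \emph{multipermutation solution} if the sequence $(X,r)$, $\mathrm{Ret}(X,r)$, $\mathrm{Ret}(\mathrm{Ret}(X,r)),\dots$ reaches a solution with one point; the least number of retractions needed is its \emph{level}. For example, $C_N$ has level $1$. We use the following theorem.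

\begin{theorem}[Ced\'o and Okni\'nski \cite{CO23}]\label{thm:CO}
Every indecomposable solution whose cardinality is a product $p_1\cdots p_k$ of distinct primes is a multipermutation solution of level at most $k$.
\end{theorem}

It is also noted in \cite{CO23} that no simple solution has non-prime square-free cardinality; the deduction is the second paragraph of the next proof.

\begin{proof}[Proof of Theorem~\ref{thm:card}]
If $N$ is prime, $C_N$ is simple by Example~\ref{ex:cyclic}. If $p^2$ divides $N$ for a prime $p$, apply Theorem~\ref{thm:main} with $m=p$ and $n=N/p^2\ge1$; the case $n=1$ is needed for $N=p^2$.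

Conversely, let $N$ be composite and square-free, and suppose that $(X,r)$ is simple with $|X|=N$. By Proposition~\ref{prop:necessary}, $(X,r)$ is indecomposable and irretractable. Irretractability means that the quotient map $X\to\mathrm{Ret}(X,r)$ is bijective, hence an isomorphism. So all iterated retractions are isomorphic to $(X,r)$ and have $N>1$ points. This contradicts Theorem~\ref{thm:CO}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CO23}
F.~Ced\'o and J.~Okni\'nski,
\emph{Indecomposable solutions of the Yang--Baxter equation of square-free cardinality},
Adv. Math. \textbf{430} (2023), 109221.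

\bibitem{CO24}
Ferran Ced\'o and Jan Okni\'nski,
\emph{Simple solutions of the Yang--Baxter equation of cardinality $p^n$},
arXiv:2407.07907 (2024).

\end{thebibliography}
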